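\title{Genericity of shadowing on Peano continua: a counterexample in dimension two and a proof in dimension one}

\begin{abstract}
We show that the shadowing property need not be generic among the continuous self-maps, or among the continuous surjections, of a locally connected continuum. We construct a two-dimensional Peano continuum whose identity map is an isolated point of the space of continuous self-maps. Since the identity does not have shadowing, maps with shadowing are not even dense. The space is obtained from the $2$-sphere by inserting a dense family of small handles, the $k$th of which is visible only in cohomology modulo a prime $p_k$, and a cup product forces every map near the identity to keep every handle in place. Wedges with this space give counterexamples in every dimension from $2$ to $\infty$. In dimension at most one we prove that shadowing is generic on every Peano continuum, both among all maps and among surjections.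
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a compact metric space with metric $d$. Let $\mathcal C(X)$ be the space of continuous maps $X\to X$ with the supremum metric $\rho(f,g)=\sup_{x\in X}d(f(x),g(x))$, and let $\mathcal S(X)\subseteq\mathcal C(X)$ be the subspace of surjections. For $f\in\mathcal C(X)$ and $\delta>0$, a sequence $(x_i)_{i\ge0}$ in $X$ is a \emph{$\delta$-pseudo-orbit} of $f$ if $d(f(x_i),x_{i+1})<\delta$ for all $i\ge 0$. It is \emph{$\varepsilon$-shadowed} by $z\in X$ if $d(f^i(z),x_i)<\varepsilon$ for all $i\ge0$. The map $f$ has the \emph{shadowing property} (or pseudo-orbit tracing property) if for every $\varepsilon>0$ there is $\delta>0$ such that every $\delta$-pseudo-orbit of $f$ is $\varepsilon$-shadowed by some point of $X$. We write $\mathcal T(X)$ for the set of maps in $\mathcal C(X)$ with shadowing. Two compatible metrics on a compact space are uniformly equivalent, so $\mathcal T(X)$ and the topology of $\mathcal C(X)$ do not depend on the choice of $d$.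

A pseudo-orbit is what one obtains by iterating $f$ with a small error at each step, and shadowing says that the errors never accumulate to something that no true orbit does. Two simple cases show the extremes. If $d(f(x),f(y))\le L\,d(x,y)$ with $L<1$, the errors are damped: $\eta_i=d(f^i(x_0),x_i)$ satisfies $\eta_0=0$ and $\eta_{i+1}<L\eta_i+\delta$, so $\eta_i<\delta/(1-L)$ for all $i$, and $f$ has shadowing. If instead $f$ is the identity on a connected region, a pseudo-orbit can creep across the region while every true orbit there stands still.

\begin{lemma}\label{lem:fixed}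
Let $Y$ be a compact metric space, $f\in\mathcal C(Y)$, and let $A\subseteq Y$ be a connected set with more than one point and nonempty interior such that $f(x)=x$ for all $x\in A$. Then $f$ does not have shadowing. In particular, the identity map of a connected compact metric space with more than one point does not have shadowing.
\end{lemma}

\begin{proof}
Take $x$ in the interior of $A$, a point $y\in A$ with $y\neq x$, and $0<\varepsilon\le d(x,y)/2$ with $B(x,\varepsilon)\subseteq A$. Let $\delta>0$. The points of $A$ that can be reached from $x$ by a finite chain in $A$ with steps shorter than $\delta$ form an open and closed subset of $A$, hence all of $A$. A chain from $x$ to $y$, continued by $y,y,\dots$, is a $\delta$-pseudo-orbit of $f$. If $z$ $\varepsilon$-shadows it, then $z\in B(x,\varepsilon)\subseteq A$, so $z$ is fixed, and therefore also $d(z,y)<\varepsilon$. This gives $d(x,y)<2\varepsilon$, a contradiction.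
\end{proof}

So some maps have shadowing and some do not, and one asks which behavior is typical. A subset of a space $\mathcal Y$ is \emph{generic} in $\mathcal Y$ if it contains a dense $G_\delta$ subset of $\mathcal Y$; in particular a generic set is dense. We say that $\mathcal T(X)$ is generic in $\mathcal S(X)$ if $\mathcal T(X)\cap\mathcal S(X)$ is generic in $\mathcal S(X)$ with the subspace topology. The two questions are separate, because $\mathcal S(X)$ may be a closed set with empty interior: on $[0,1]$, every $f$ is the limit of the maps $(1-\eta)f$, which are not onto.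

A \emph{continuum} is a nonempty compact connected metric space, and a \emph{Peano continuum} is a locally connected continuum. It is known that $\mathcal T(X)$ is generic in $\mathcal C(X)$ when $X$ is an arc, and that for every dendrite $X$ (a Peano continuum containing no simple closed curve) $\mathcal T(X)$ is generic in $\mathcal C(X)$ and in $\mathcal S(X)$. On an interval the reason is easy to see, and we work it out in Section~\ref{sec:interval}: a bad map such as the identity can be replaced by a nearby zigzag whose steep laps offer a true orbit for every itinerary that a pseudo-orbit could follow. A Peano continuum has small arcs joining any two nearby points, so one expects to be able to draw such zigzags there too. This suggests the following conjecture, which we take from Meddaugh~\cite{Meddaugh}.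

\begin{quote}
\textbf{Conjecture.} \emph{Let $X$ be a locally connected continuum. Then $\mathcal T(X)$ is generic in $\mathcal C(X)$ and in $\mathcal S(X)$.}
\end{quote}

The expectation presumes that a given map can be perturbed at all. Our first result is that in dimension two this can fail for the identity.

\begin{theorem}\label{thm:A}
There is a $2$-dimensional Peano continuum $X$ whose identity map is an isolated point of $\mathcal C(X)$, hence also of $\mathcal S(X)$. Consequently $\mathcal T(X)$ is not dense in $\mathcal C(X)$, the set $\mathcal T(X)\cap\mathcal S(X)$ is not dense in $\mathcal S(X)$, and $\mathcal T(X)$ is generic in neither space.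
\end{theorem}

Such a space is nowhere a manifold: an open set homeomorphic to $\mathbb R^n$, $n\ge1$, supports homeomorphisms that differ from the identity only in an arbitrarily small ball. On the other hand $X$ has many self-maps, since it contains arcs and every real function on $X$ with values in $[0,1]$ gives a map of $X$ into an arc. What distinguishes the identity from all of them is its action on \v{C}ech cohomology.

\begin{theorem}\label{thm:A1}
For the continuum $X$ of Theorem~\ref{thm:A} constructed in Section~\ref{sec:X}, $H^2(X;\mathbb Q)\cong\mathbb Q$, and every continuous $f\colon X\to X$ with $f\neq\mathrm{id}_X$ induces $0$ on $H^2(X;\mathbb Q)$.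
\end{theorem}

\begin{theorem}\label{thm:A2}
For every Peano continuum $Z$ there is a Peano continuum $Y\supseteq Z$, with $Z$ a retract of $Y$ and $\dim Y=\max(2,\dim Z)$, such that $\mathcal T(Y)$ is not dense in $\mathcal C(Y)$ and $\mathcal T(Y)\cap\mathcal S(Y)$ is not dense in $\mathcal S(Y)$. In particular the conjecture fails in every dimension $2\le n\le\infty$.
\end{theorem}

In dimension one the zigzag picture does carry over.

\begin{theorem}\label{thm:B}
If $X$ is a Peano continuum with $\dim X\le1$, then $\mathcal T(X)$ is generic in $\mathcal C(X)$ and in $\mathcal S(X)$.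
\end{theorem}

Thus the conjecture holds for all Peano continua of dimension $n$ if and only if $n\le1$.

Section~\ref{sec:background} collects the standard facts that we use. Sections~\ref{sec:model}--\ref{sec:rigid} prove Theorems~\ref{thm:A}--\ref{thm:A2}, and Sections~\ref{sec:interval}--\ref{sec:density} prove Theorem~\ref{thm:B}. The two parts can be read independently.

\section{Background}\label{sec:background}

\subsection{Peano continua}
A \emph{path} is a continuous map of a compact interval, its diameter is the diameter of its image, and an \emph{arc} is a space homeomorphic to $[0,1]$. A \emph{graph} is a compact space homeomorphic to a finite simplicial complex of dimension at most $1$; it need not be connected. We use three classical facts.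
\begin{itemize}
\item[(P1)] (Hahn--Mazurkiewicz theorem.) A metric space is a Peano continuum if and only if it is a continuous image of $[0,1]$.
\item[(P2)] Any two distinct points of a connected open subset $U$ of a Peano continuum are the endpoints of an arc in $U$.
\item[(P3)] A compact locally connected metric space $Y$ is uniformly locally path connected: for every $\eta>0$ there is $t>0$ such that any two points at distance at most $t$ are joined in $Y$ by a path of diameter less than $\eta$.
\end{itemize}
By (P1), a Peano continuum $Z$ is path connected, and for any $y,y'\in Z$ there is a path from $y$ to $y'$ whose image is all of $Z$: go from $y$ to the initial point of a path onto $Z$, follow it, and go to $y'$. Concatenating such paths shows that a finite union of Peano continua with a common point is a Peano continuum.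

\subsection{Inverse limits and monotone maps}
Let $Y_0,Y_1,\dots$ be compact metric spaces and $g_j\colon Y_{j+1}\to Y_j$ continuous maps. The inverse limit $\varprojlim Y_j$ is the compact subspace of $\prod_j Y_j$ of all sequences $(y_j)$ with $g_j(y_{j+1})=y_j$. The sets $\pi_j^{-1}(V)$, where $\pi_j$ is the $j$th projection and $V$ runs over a base of $Y_j$, form a base of its topology. An inverse limit of continua is a continuum.

\begin{lemma}\label{lem:monotone}
Let $\pi\colon Y'\to Y$ be a continuous surjection of compact metric spaces with connected fibers. If $V\subseteq Y$ is connected, then $\pi^{-1}(V)$ is connected.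
\end{lemma}

\begin{proof}
Suppose $\pi^{-1}(V)=A\cup B$ with $A,B$ disjoint, nonempty and closed in $\pi^{-1}(V)$. Each fiber is connected, so it lies in $A$ or in $B$; hence $\pi(A)$ and $\pi(B)$ are disjoint, and they cover $V$. The map $\pi$ is closed, hence so is its restriction $\pi^{-1}(V)\to V$, and $\pi(A),\pi(B)$ are closed in $V$. This contradicts the connectedness of $V$.
\end{proof}

\subsection{Dimension}
Dimension means covering dimension: $\dim Y\le n$ if every finite open cover of $Y$ has a finite open refinement in which each point lies in at most $n+1$ sets. A finite simplicial complex has its usual dimension, $\dim[0,1]^n=n$, and the Hilbert cube has dimension $\infty$. For separable metric spaces: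
\begin{itemize}
\item[(D1)] if $A\subseteq Y$ is open or closed, then $\dim A\le\dim Y$; if $Y=A\cup B$ with $A,B$ closed, then $\dim Y=\max(\dim A,\dim B)$;
\item[(D2)] if $\dim Y\le 1$, every open cover of $Y$ has a locally finite open refinement in which each point lies in at most two sets;
\item[(D3)] an inverse limit of compact metric spaces of dimension at most $n$ has dimension at most $n$;
\item[(D4)] the \v{C}ech cohomology of a compact metric space $Y$ vanishes in degrees above $\dim Y$.
\end{itemize}

\subsection{Cohomology}
Throughout, $H^*$ is \v{C}ech (equivalently, Alexander--Spanier) cohomology, $H_*$ is singular homology and is used only for polyhedra and their open subsets, and $\mathbb F_\ell=\mathbb Z/\ell$ for a prime $\ell$. We use the following properties; see \cite[Ch.~6]{Spanier}.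
\begin{itemize}
\item[(C1)] $H^*$ agrees with singular cohomology on finite complexes, is homotopy invariant, and has natural cup products and natural long exact sequences of compact pairs.
\item[(C2)] For a compact metric pair $(Y,A)$ with $A\neq\emptyset$, the quotient map induces an isomorphism $H^*(Y/A,\mathrm{pt})\cong H^*(Y,A)$.
\item[(C3)] (Continuity.) $H^*(\varprojlim Y_j)=\varinjlim H^*(Y_j)$ for inverse sequences of compact metric spaces.
\end{itemize}
For a finite complex $N$ and a field $\mathbb F$ we have $H^n(N;\mathbb F)=\operatorname{Hom}(H_n(N;\mathbb F),\mathbb F)$, and $\langle\cdot,\cdot\rangle$ denotes this pairing. A nonempty compact metric space is \emph{$\mathbb F$-acyclic} if its reduced cohomology over $\mathbb F$ vanishes, that is, if the map to a point induces an isomorphism on $H^*(\,\cdot\,;\mathbb F)$.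

\begin{lemma}\label{lem:collapse}
Let $g\colon Y'\to Y$ be a continuous surjection of compact metric spaces, let $c\in Y$ and $A=g^{-1}(c)$, and suppose that all other fibers of $g$ are single points. Let $\mathbb F$ be a field.
\begin{itemize}
\item[(a)] $g^*\colon H^*(Y,c;\mathbb F)\to H^*(Y',A;\mathbb F)$ is an isomorphism.
\item[(b)] If $A$ is $\mathbb F$-acyclic, then $g^*\colon H^*(Y;\mathbb F)\to H^*(Y';\mathbb F)$ is an isomorphism.
\end{itemize}
\end{lemma}

\begin{proof}
The map $g$ induces a continuous bijection $Y'/A\to Y$ of compact Hausdorff spaces, hence a homeomorphism, and (a) is (C2). For (b), $g$ maps the exact sequence of $(Y,c)$ to that of $(Y',A)$. The maps $H^*(Y,c)\to H^*(Y',A)$ and $H^*(c)\to H^*(A)$ are isomorphisms, so the five lemma applies.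
\end{proof}

\section{How a cup product pins a handle}\label{sec:model}

To isolate the identity we need a reason for a map to leave small sets in place. The sphere offers none: a small rotation moves almost every point. One handle already gives a constraint.

\begin{example}\label{ex:torus}
Let $T$ be the torus, $R\subset T$ a closed disc and $K$ the closure of $T\setminus R$. Think of $T$ as a sphere in which a small disc has been replaced by the small handle $K$; collapsing $K$ to a point gives back the sphere $R/\partial R$. Let $\mathbb F$ be a field. \emph{If $f\colon T\to T$ is nonzero on $H^2(T;\mathbb F)$, then $f(K)\cap K\neq\emptyset$.} The proof has three ingredients.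
\begin{itemize}
\item[(i)] There are $\alpha,\beta\in H^1(T;\mathbb F)$ such that $\alpha\cup\beta$ generates $H^2(T;\mathbb F)$.
\item[(ii)] The class $\alpha$ vanishes off the handle: $\alpha|_R=0$, because $R$ is contractible.
\item[(iii)] Degree-one classes are detected on the handle: $H^1(T;\mathbb F)\to H^1(K;\mathbb F)$ is injective, because $H^1(T,K;\mathbb F)\cong H^1(S^2,\mathrm{pt};\mathbb F)=0$.
\end{itemize}
Suppose $f(K)\cap K=\emptyset$, so that $f(K)\subseteq R$. Then $(f^*\alpha)|_K=0$ by (ii), so $f^*\alpha=0$ by (iii), so $f^*(\alpha\cup\beta)=f^*\alpha\cup f^*\beta=0$, and $f^*=0$ on $H^2$ by (i).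
\end{example}

If there were handles of arbitrarily small diameter near every point $x$, each meeting its own image, then continuity would give $f(x)=x$. The difficulty appears with the second handle. On a surface of genus two with disjoint handles $K_1,K_2$ there is a homeomorphism that exchanges them, so the conclusion is false. The ingredient that fails is (iii): the classes dual to the loops of $K_2$ are nonzero and restrict to zero on $K_1$.

The remedy is to make the handles invisible to one another. We give the $k$th handle its own prime $p_k$ and build it so that it behaves like a punctured torus over $\mathbb F_{p_k}$ and is acyclic over $\mathbb F_\ell$ for every other prime $\ell$. Over $\mathbb F_{p_k}$ all handles but the $k$th can then be collapsed by Lemma~\ref{lem:collapse}, and the argument of Example~\ref{ex:torus} applies.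

The first attempt at such a handle is the punctured torus, with loops $a,b$, to which discs $D_1,D_2$ are attached along $a^p$ and $b^p$. It has the right cohomology, but it causes a second difficulty. Handles must be inserted densely, so later handles, with primes $\ell\neq p$, must be inserted inside $D_1$ and $D_2$. For ingredient (i), the cup product of a handle inserted at a point has to be the fundamental class of the whole space, and for this the fundamental cycle has to pass through that point with a coefficient that is nonzero modulo $\ell$. In the torus with $D_1,D_2$ attached, the cellular boundaries are $\partial D_1=pa$, $\partial D_2=pb$, $\partial D_3=0$, where $D_3$ is the $2$-cell of the torus. So every $2$-cycle over $\mathbb F_\ell$ is a multiple of $D_3$ and misses the interiors of $D_1$ and $D_2$. We therefore change the attaching word of $D_3$ so that $D_1+D_2+D_3$ becomes a cycle.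

\section{A handle visible only modulo $p$}\label{sec:block}

Call a finite $2$-dimensional simplicial complex \emph{pure} if every simplex is a face of a $2$-simplex, and call an integral simplicial $2$-cycle \emph{full} if its coefficient on every $2$-simplex is $\pm1$. A subdivision of a pure complex with a full cycle is again pure, and the subdivided cycle is again full.

Let $p$ be a prime. Let $P=P(p)$ be the CW complex with one vertex, two loops $a,b$, and three $2$-cells $D_1,D_2,D_3$ attached along the words
\[
w_1=a^p,\qquad w_2=b^p,\qquad w_3=b^{-p}a^{-p}\,aba^{-1}b^{-1}.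
\]
The cellular boundaries are
\begin{equation}\label{eq:boundary}
\partial D_1=pa,\qquad\partial D_2=pb,\qquad\partial D_3=-pa-pb ,
\end{equation}
and the product $w_1w_2w_3$ reduces to the commutator $aba^{-1}b^{-1}$. The first fact will give a full cycle, the second a cup product as on the torus.

\subsection*{Triangulation} Subdivide each of $a,b$ into three edges, so that $P^{(1)}=a\cup b$ is a simplicial complex. View each $2$-cell as a regular polygon with center $o$ and vertices $v_1,\dots,v_n$ (indices modulo $n$, where $n$ is three times the length of the word), attached by a simplicial map $\varphi$ that sends each side onto an edge of $a\cup b$; thus $\varphi(v_i)\ne\varphi(v_{i+1})$. Let $v_i'$ be the midpoint of $ov_i$, and triangulate the polygon by the triangles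
\[
o\,v_i'v_{i+1}',\qquad v_i'v_{i+1}'v_{i+1},\qquad v_i'v_iv_{i+1}.
\]
We check that the identification along $\varphi$ produces a simplicial complex. Only boundary vertices are identified, and two boundary vertices of one simplex are consecutive, so the vertices of each simplex remain distinct. A simplex without interior vertices is a simplex of $a\cup b$. A simplex with interior vertices lies in the cell that they determine. If $o$ is among them, the simplex has no boundary vertex. If they are $v_i',v_{i+1}'$, the simplex is the edge $v_i'v_{i+1}'$ or the triangle $v_i'v_{i+1}'v_{i+1}$. If $v_i'$ is the only one, the simplex is $v_i'$, $v_i'v_i$, $v_i'v_{i+1}$ or $v_i'v_iv_{i+1}$, and these have different vertex sets because $\varphi(v_i)\neq\varphi(v_{i+1})$. So different simplices have different vertex sets. The complex $P$ is pure, and the closed cells are subcomplexes.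

Orient the triangles of each polygon coherently with its boundary word. By \eqref{eq:boundary} the sum $z_P$ of all these triangles is a cycle, and each $2$-simplex of $P$ occurs in it exactly once. So $z_P$ is a full cycle.

Fix a closed triangle $\sigma=o\,v_i'v_{i+1}'$ in the polygon of $D_3$. It lies in the open cell. Let $\sigma^\circ=\sigma\setminus\partial\sigma$, and put
\[
K=K(p)=P\setminus\sigma^\circ,\qquad S=P/K=\sigma/\partial\sigma\cong S^2,
\]
with quotient map $q\colon P\to S$. The subcomplex $K$ is the handle.

\begin{lemma}\label{lem:acyclic}
$K(p)$ is connected. It is $\mathbb F_\ell$-acyclic for every prime $\ell\neq p$, and it is $\mathbb Q$-acyclic.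
\end{lemma}

\begin{proof}
In the polygon of $D_3$, push radially away from an interior point of $\sigma$ toward the boundary. Since $\sigma$ is convex, a point outside $\sigma^\circ$ stays outside $\sigma^\circ$, and the boundary is fixed. This gives a deformation retraction of $K$ onto $(a\cup D_1)\vee(b\cup D_2)$, which is connected. By \eqref{eq:boundary} its cellular boundary $\partial_2\colon\mathbb F^2\to\mathbb F^2$ is multiplication by $p$, an isomorphism when $\mathbb F=\mathbb F_\ell$ or $\mathbb Q$. So its reduced homology, and hence its reduced cohomology, over $\mathbb F$ vanishes.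
\end{proof}

Now let $\mathbb F=\mathbb F_p$. By \eqref{eq:boundary} the cellular boundary $\partial_2$ of $P$ vanishes modulo $p$. So $H_1(P;\mathbb F)$ has basis $a,b$; let $\alpha_0,\beta_0\in H^1(P;\mathbb F)$ be the dual basis.

\begin{lemma}\label{lem:cupP}
Let $\mathbb F=\mathbb F_p$ and let $v$ be a generator of $H^2(S;\mathbb F)$. Then $\alpha_0\cup\beta_0=\lambda_0\,q^*v$ for some $\lambda_0\in\mathbb F^\times$.
\end{lemma}

\begin{proof}
All coefficients are in $\mathbb F$. Since $\partial_2=0$ and $H_2(P^{(1)})=0$, the map $H_2(P)\to H_2(P,P^{(1)})$ is an isomorphism. Let $c_1,c_2,c_3$ be the basis of $H_2(P)$ corresponding to $D_1,D_2,D_3$; the class $c_i$ is represented by the sum of the oriented triangles of $D_i$, which is a cycle modulo $p$. A class in $H^2(P)$ is determined by its values on $c_1,c_2,c_3$. We show that each of $\alpha_0\cup\beta_0$ and $q^*v$ takes the values $0$, $0$ and a unit.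

The class $c_1$ comes from the subcomplex $a\cup D_1$. Its first homology is spanned by $a$, so $\beta_0$ restricts to $0$ there, and $\langle\alpha_0\cup\beta_0,c_1\rangle=0$. In the same way $\alpha_0$ restricts to $0$ on $b\cup D_2$, and $\langle\alpha_0\cup\beta_0,c_2\rangle=0$.

To evaluate on $c_3$ we map a torus to $P$. Pinch a disc onto a wedge of three discs, so that its boundary runs once around each of them in order, and follow this with the characteristic maps of $D_1,D_2,D_3$. The boundary loop is $w_1w_2w_3$, which is homotopic to $aba^{-1}b^{-1}$ relative to the endpoints inside $P^{(1)}$. Gluing to the disc a collar that carries this homotopy, we obtain a map of a square to $P$ with boundary word $aba^{-1}b^{-1}$, that is, a map $t\colon T\to P$ of the torus that is the identity on $T^{(1)}=a\cup b$. The collar goes to $P^{(1)}$, so the induced map from $T/T^{(1)}$ to the wedge of three spheres $P/P^{(1)}$ has degree one on each sphere. Hence $t_*[T]$ and $c_1+c_2+c_3$ have the same image in $H_2(P,P^{(1)})$, and $t_*[T]=c_1+c_2+c_3$. The classes $t^*\alpha_0,t^*\beta_0$ form the basis of $H^1(T)$ dual to $a,b$, so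
\[
\langle\alpha_0\cup\beta_0,\,c_1+c_2+c_3\rangle=\langle t^*\alpha_0\cup t^*\beta_0,[T]\rangle=\pm1 .
\]
Therefore $\langle\alpha_0\cup\beta_0,c_3\rangle=\pm1$.

Finally, $q_*c_1=q_*c_2=0$ because $c_1,c_2$ come from subcomplexes of $K$, which $q$ sends to a point. The image of $c_3$ in $H_2(P,K)\cong H_2(S)$ is represented by $\pm\sigma$, the only $2$-simplex not in $K$, and this is a generator. So $\langle q^*v,c_3\rangle$ is a unit.
\end{proof}

\section{The continuum $X$}\label{sec:X}

Fix distinct primes $p_0,p_1,p_2,\dots$. Starting from the sphere, we insert one handle at a time. We construct connected pure complexes $M_k$ with full cycles $z_k$, and surjections $g_k\colon M_{k+1}\to M_k$ that collapse the $k$th handle. For $m\le k$ write $g_{m,k}=g_m\circ\dots\circ g_{k-1}\colon M_k\to M_m$, with $g_{k,k}=\mathrm{id}$.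

Let $M_0=\partial\Delta^3\cong S^2$ with its fundamental cycle $z_0$. The handles must enter every open set of every stage, including the open sets inside earlier handles, and this needs bookkeeping. As soon as $M_m$ is constructed, fix a countable base $(V_{m,j})_{j\ge0}$ of nonempty open sets of $M_m$. Fix in advance a sequence $k\mapsto(m(k),j(k))\in\mathbb N^2$ with $m(k)\le k$ that takes every value infinitely often. (Take any sequence that takes every value infinitely often, and replace its $k$th term by $(0,0)$ whenever the first coordinate exceeds $k$.)

\subsection*{Step $k$} The open set $V=g_{m(k),k}^{-1}(V_{m(k),j(k)})\subseteq M_k$ is nonempty. Since $M_k$ is pure, after subdividing $M_k$ and $z_k$ there is a closed $2$-simplex $\tau=\tau_k\subset V$. Let $c=c_k$ be its barycenter. Taking $c$ as the origin of the plane of $\tau$, we write the points of $\tau$ as $sy$ with $y\in\partial\tau$ and $0\le s\le1$. Let $B_k=\{sy: s\le\frac12\}$. Triangulate the annulus $\tau\setminus B_k^\circ$ using only the vertices of $\tau$ and $B_k$, as in Figure~\ref{fig:step}; then $B_k$ is a $2$-simplex of a subdivision of $M_k$. Let $K_k$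 be a copy of $K(p_k)=P(p_k)\setminus\sigma^\circ$, identify $B_k$ with $\sigma$ by an affine isomorphism, and put
\[
M_{k+1}=(M_k\setminus B_k^\circ)\cup_{\partial B_k=\partial\sigma}K_k .
\]
In each of the two pieces, a simplex whose vertices all lie in the triangle boundary $\partial B_k=\partial\sigma$ is a vertex or an edge of it, so the union is a simplicial complex. It is pure: a simplex not contained in $\partial B_k$ is a face of a $2$-simplex other than $B_k$ or $\sigma$, and the simplices of $\partial B_k$ are faces of triangles of the annulus. Deleting the term $B_k$ from $z_k$ and the term $\sigma$ from $z_P$ leaves two chains, each with boundary $\pm$ the fundamental cycle of the circle $\partial B_k$. Their sum or their difference is a full cycle $z_{k+1}$ of $M_{k+1}$.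

Define $g_k\colon M_{k+1}\to M_k$ by
\[
g_k=\mathrm{id}\ \text{ on }M_k\setminus\tau^\circ,\qquad g_k(sy)=(2s-1)y\ \text{ for }\tfrac12\le s\le1,\qquad g_k\equiv c\ \text{ on }K_k .
\]
The formulas agree for $s=1$ and for $s=\frac12$, so $g_k$ is continuous. It maps $\{sy:\frac12<s\le1\}$ bijectively onto $\tau\setminus\{c\}$. Hence $g_k$ is onto, $g_k^{-1}(c_k)=K_k$, and all other fibers are single points. The fibers are connected by Lemma~\ref{lem:acyclic}, so $M_{k+1}$ is connected by Lemma~\ref{lem:monotone}. This completes the step.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]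
\fill[gray!30] (0.75,0.433)--(2.25,0.433)--(1.5,1.733)--cycle;
\draw[thick] (0,0)--(3,0)--(1.5,2.6)--cycle;
\draw[thick] (0.75,0.433)--(2.25,0.433)--(1.5,1.733)--cycle;
\draw (0,0)--(0.75,0.433) (3,0)--(2.25,0.433) (1.5,2.6)--(1.5,1.733);
\draw (0.75,0.433)--(3,0) (2.25,0.433)--(1.5,2.6) (1.5,1.733)--(0,0);
\node at (1.5,0.85) {$K_k$};
\node at (1.5,-0.35) {$M_{k+1}$};
\draw[->,thick] (3.2,1.3)--(4.4,1.3) node[midway,above] {$g_k$};
\draw[thick] (4.6,0)--(7.6,0)--(6.1,2.6)--cycle;
\fill (6.1,0.867) circle (1.5pt) node[right] {$c_k$};
\node at (6.1,-0.35) {$M_k$};
\end{tikzpicture}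
\caption{One step of the construction, drawn inside the chosen triangle $\tau$ of $M_k$ (right). In $M_{k+1}$ (left) the open half-size triangle is removed and the handle $K_k$, shown schematically in gray, is glued along its boundary; the annulus between the two triangles is triangulated without new vertices. The map $g_k$ collapses $K_k$ to the barycenter $c_k$, stretches the annulus radially over $\tau$, and is the identity outside $\tau$.}
\label{fig:step}
\end{figure}

\subsection*{The limit} Let $X=\varprojlim(M_k,g_k)$ with projections $\pi_k\colon X\to M_k$, so $\pi_m=g_{m,k}\pi_k$. Choose compatible metrics $d_k\le1$ on $M_k$, where $d_0$ is one half of the Euclidean metric under a homeomorphism of $M_0$ onto the unit sphere of $\mathbb R^3$, and give $X$ the metric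
\[
d(x,y)=\sum_{k\ge0}2^{-k}d_k(\pi_kx,\pi_ky).
\]
The trace of the $k$th handle in $X$, with all later handles inserted in it, is the compact set
\[
H_k=\pi_k^{-1}(c_k)=\pi_{k+1}^{-1}(K_k).
\]

\begin{proposition}\label{prop:X}
\begin{itemize}
\item[(a)] $X$ is a Peano continuum, $\dim X\le2$, and each $\pi_k$ is onto.
\item[(b)] For every $x\in X$, $\varepsilon>0$ and $k_0$ there is $k\ge k_0$ with $H_k\subseteq B(x,\varepsilon)$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) $X$ is an inverse limit of continua of dimension $2$, so it is a continuum and $\dim X\le2$ by (D3). For $y\in M_k$, Lemma~\ref{lem:monotone} and induction on $j$ show that $g_{k,j}^{-1}(y)$ is a continuum for all $j\ge k$. Hence $\pi_k^{-1}(y)=\varprojlim_jg_{k,j}^{-1}(y)$ is a continuum, and $\pi_k$ is a surjection with connected fibers. By Lemma~\ref{lem:monotone}, $\pi_k^{-1}(V)$ is connected for every connected open $V\subseteq M_k$. Such $V$ form a base of the polyhedron $M_k$, so the sets $\pi_k^{-1}(V)$ form a base of $X$ consisting of connected sets.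

(b) Choose $(m,j)$ with $x\in\pi_m^{-1}(V_{m,j})\subseteq B(x,\varepsilon)$. For each of the infinitely many $k$ with $(m(k),j(k))=(m,j)$ we have $c_k\in\tau_k\subset g_{m,k}^{-1}(V_{m,j})$, so $H_k=\pi_k^{-1}(c_k)\subseteq\pi_m^{-1}(V_{m,j})$.
\end{proof}

\section{The cohomology of $X$ modulo $p_k$}\label{sec:cohomology}

Fix a generator $u$ of $H^2(M_0;\mathbb Z)$, and let $u_k$ be its reduction modulo $p_k$, a generator of $H^2(M_0;\mathbb F_{p_k})$. Put
\[
U=\pi_0^*u\in H^2(X;\mathbb Z),\qquad U_k=\pi_0^*u_k\in H^2(X;\mathbb F_{p_k}),
\]
so that $U_k$ is the reduction of $U$. In this section $k$ is fixed and $\mathbb F=\mathbb F_{p_k}$. We establish the three ingredients of Example~\ref{ex:torus} for the pair $(X,H_k)$. The first lemma says that only the $k$th handle is visible over $\mathbb F$, and gives ingredient (iii). It is the place where the primes must be distinct.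

\begin{lemma}\label{lem:invisible}
With coefficients in $\mathbb F=\mathbb F_{p_k}$:
\begin{itemize}
\item[(a)] $H^1(M_k)=0$, and $H^2(M_k)$ is one-dimensional, spanned by $g_{0,k}^*u_k$;
\item[(b)] $\pi_{k+1}^*\colon H^*(M_{k+1})\to H^*(X)$ is an isomorphism;
\item[(c)] the restriction $H^1(X)\to H^1(H_k)$ is injective.
\end{itemize}
\end{lemma}

\begin{proof}
For $j\neq k$ the handle $K_j$ is $\mathbb F$-acyclic by Lemma~\ref{lem:acyclic}, so $g_j^*$ is an isomorphism by Lemma~\ref{lem:collapse}(b). Composing over $j<k$ shows that $g_{0,k}^*\colon H^*(S^2)\to H^*(M_k)$ is an isomorphism, which is (a). Since $X=\varprojlim_{j\ge k+1}M_j$ and all bonding maps of this sequence induce isomorphisms, (b) follows from (C3).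

For (c), let $L_j=g_{k+1,j}^{-1}(K_k)\subseteq M_j$ for $j\ge k+1$. Then $L_{k+1}=K_k$, $L_{j+1}=g_j^{-1}(L_j)$, and $H_k=\varprojlim_{j\ge k+1}L_j$. If $c_j\notin L_j$, the restriction $g_j\colon L_{j+1}\to L_j$ is a continuous bijection of compact spaces, hence a homeomorphism. If $c_j\in L_j$, its only nontrivial fiber is $K_j$, and Lemma~\ref{lem:collapse}(b) applies. In both cases it induces an isomorphism, so by (C3) the map $\pi_{k+1}$ induces an isomorphism $H^*(K_k)\to H^*(H_k)$. Together with (b), this identifies the restriction in (c) with the restriction $H^1(M_{k+1})\to H^1(K_k)$. The kernel of the latter is the image of $H^1(M_{k+1},K_k)$, and by Lemma~\ref{lem:collapse}(a) and part (a),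
\[
H^1(M_{k+1},K_k)\cong H^1(M_k,c_k)\cong H^1(M_k)=0 .\qedhere
\]
\end{proof}

The one bonding map not controlled so far is $g_k$, which is not an isomorphism over $\mathbb F$. We must show that the fundamental class survives it and becomes the cup product of the handle. The full cycle allows us to detect a class in $H^2$ by a local degree at any generic point.

\begin{lemma}\label{lem:degree}
Let $N$ be a finite $2$-dimensional simplicial complex with a full cycle $z$. Let $\psi\colon N\to S^2$ be continuous and let $x\in S^2$ have a single preimage $y$, where $y$ lies in an open $2$-simplex and $\psi$ maps a neighborhood of $y$ homeomorphically onto a neighborhood of $x$. Then $\psi_*[z]$ generates $H_2(S^2;\mathbb Z)$. Hence $\psi^*v\neq0$ for every field $\mathbb F$ and every generator $v$ of $H^2(S^2;\mathbb F)$.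
\end{lemma}

\begin{proof}
Since $\psi^{-1}(x)=\{y\}$, the map $\psi$ sends $N\setminus\{y\}$ into $S^2\setminus\{x\}$, and there is a commutative square of integral homology groups
\[
\begin{array}{ccc}
H_2(N)&\longrightarrow&H_2(N,N\setminus\{y\})\\[2pt]
\big\downarrow&&\big\downarrow\\[2pt]
H_2(S^2)&\longrightarrow&H_2(S^2,S^2\setminus\{x\})
\end{array}
\]
with vertical maps $\psi_*$. The bottom map is an isomorphism because $S^2\setminus\{x\}$ is contractible. The right map is an isomorphism by excision to the two neighborhoods. The group $H_2(N,N\setminus\{y\})$ is infinite cyclic, and the image of $[z]$ in it is the coefficient of $z$ on the simplex containing $y$ times a generator. This coefficient is $\pm1$, so $\psi_*[z]$ is a generator. Passing to coefficients in $\mathbb F$, we get $\langle\psi^*v,[z]\rangle=\langle v,\psi_*[z]\rangle\neq0$.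
\end{proof}

The classes $\alpha_0,\beta_0$ live on $P=P(p_k)=K_k\cup\sigma$. To transport them to $X$ we need a map $M_{k+1}\to P$ that is the identity on the handle and sends everything else into the disc $\sigma$. Such a map folds the annulus over $\sigma$ and collapses the rest of $M_k$ to the center. The set playing the role of the disc $R$ of Example~\ref{ex:torus} is the compact set
\[
R_k=\pi_{k+1}^{-1}(M_k\setminus B_k^\circ),
\]
where $M_k\setminus B_k^\circ$ is regarded as a subset of $M_{k+1}$. It contains $\pi_{k+1}^{-1}(M_{k+1}\setminus K_k)=X\setminus H_k$.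

\begin{lemma}\label{lem:cupX}
$U_k\neq0$, and there are $\alpha,\beta\in H^1(X;\mathbb F)$ and $\lambda\in\mathbb F^\times$ with $\alpha\cup\beta=\lambda U_k$ and $\alpha|_{R_k}=0$.
\end{lemma}

\begin{proof}
Keep the notation $\tau$, $c$, $sy$ of Step $k$ and the identification $B_k=\sigma$. Define the fold $h\colon M_{k+1}\to P$ by
\[
h=\mathrm{id}\ \text{ on }K_k,\qquad h(sy)=(1-s)y\in\sigma\ \text{ for }\tfrac12\le s\le1,\qquad h\equiv c\ \text{ on }M_k\setminus\tau^\circ .
\]
For $s=\frac12$ the middle formula gives the point $\frac12y\in\partial\sigma$ itself, and for $s=1$ it gives $c$. So $h$ is continuous, and $h(M_k\setminus B_k^\circ)\subseteq\sigma$. Write $[\,\cdot\,]$ for classes in $S=\sigma/\partial\sigma$, and define $\nu\colon M_k\to S$ by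
\[
\nu(ty)=\bigl[\tfrac{1-t}{2}\,y\bigr]\ \text{ for }0\le t\le1,\qquad\nu\equiv[c]\ \text{ on }M_k\setminus\tau^\circ .
\]
For $t=0$ the value is $[\partial\sigma]$ for every $y$, and for $t=1$ it is $[c]$, so $\nu$ is well defined and continuous. We have
\begin{equation}\label{eq:square}
q\circ h=\nu\circ g_k .
\end{equation}
Indeed, on $K_k$ both sides equal $[\partial\sigma]$; at $sy$ in the annulus, $\nu((2s-1)y)=[(1-s)y]=qh(sy)$; and on $M_k\setminus\tau^\circ$ both sides equal $[c]$.

Let $v$ generate $H^2(S;\mathbb F)$. The map $qh$ sends the open annulus $\{sy:\frac12<s<1\}$ homeomorphically onto $S\setminus\{[c],[\partial\sigma]\}$ and sends the rest of $M_{k+1}$ to these two points. Lemma~\ref{lem:degree}, applied to $M_{k+1}$, $z_{k+1}$, $qh$ and a point in an open triangle of the annulus, gives $(qh)^*v\neq0$. By \eqref{eq:square}, $g_k^*\nu^*v\neq0$, so $\nu^*v\neq0$. By Lemma~\ref{lem:invisible}(a), $\nu^*v=\mu\,g_{0,k}^*u_k$ with $\mu\in\mathbb F^\times$. Therefore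
\[
0\neq(qh)^*v=\mu\,g_{0,k+1}^*u_k .
\]
Applying the isomorphism $\pi_{k+1}^*$ of Lemma~\ref{lem:invisible}(b) gives $\pi_{k+1}^*(qh)^*v=\mu U_k\neq0$.

Put $\alpha=(h\pi_{k+1})^*\alpha_0$ and $\beta=(h\pi_{k+1})^*\beta_0$. By Lemma~\ref{lem:cupP},
\[
\alpha\cup\beta=(h\pi_{k+1})^*(\lambda_0q^*v)=\lambda_0\mu\,U_k .
\]
Since $h\pi_{k+1}$ maps $R_k$ into $\sigma$ and $H^1(\sigma;\mathbb F)=0$, we have $\alpha|_{R_k}=0$.
\end{proof}

\section{Rigidity of $X$}\label{sec:rigid}

\begin{proposition}\label{prop:rigid}
Let $f\in\mathcal C(X)$.
\begin{itemize}
\item[(a)] If $f^*U_k\neq0$ in $H^2(X;\mathbb F_{p_k})$, then $f(H_k)\cap H_k\neq\emptyset$.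
\item[(b)] If $f^*U_k\neq0$ for all but finitely many $k$, then $f=\mathrm{id}_X$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Take $\alpha,\beta,\lambda$ from Lemma~\ref{lem:cupX} and suppose $f(H_k)\cap H_k=\emptyset$. Then $f$ maps $H_k$ into $R_k$, so $(f^*\alpha)|_{H_k}$ is a pullback of $\alpha|_{R_k}=0$. By Lemma~\ref{lem:invisible}(c), $f^*\alpha=0$. Hence $\lambda f^*U_k=f^*\alpha\cup f^*\beta=0$, a contradiction.

(b) Let $x\in X$. By Proposition~\ref{prop:X}(b), with $k_0$ larger than all exceptional indices, there are $k_n$ with $f^*U_{k_n}\neq0$ and $H_{k_n}\subseteq B(x,1/n)$. By (a) there are $x_n\in H_{k_n}$ with $f(x_n)\in H_{k_n}$. Then $x_n\to x$ and $f(x_n)\to x$, so $f(x)=x$.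
\end{proof}

It remains to see that maps close to the identity satisfy the hypothesis of (b) for all primes at once. This is why the classes $U_k$ are pulled back from the single sphere $M_0$.

\begin{corollary}\label{cor:ball}
If $f\in\mathcal C(X)$ and $\rho(f,\mathrm{id}_X)<1$, then $f=\mathrm{id}_X$.
\end{corollary}

\begin{proof}
For every $x$ we have $d_0(\pi_0f(x),\pi_0(x))\le d(f(x),x)<1$. So in the unit sphere the points $\pi_0f(x)$ and $\pi_0(x)$ have Euclidean distance less than $2$ and are not antipodal. The segment between them misses the origin, and normalizing it gives a homotopy from $\pi_0f$ to $\pi_0$. Hence $f^*U_k=(\pi_0f)^*u_k=\pi_0^*u_k=U_k$, which is nonzero for every $k$ by Lemma~\ref{lem:cupX}. Proposition~\ref{prop:rigid}(b) applies.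
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:X}(a), $X$ is a Peano continuum with $\dim X\le2$, and $\dim X\ge2$ by (D4) since $U_0\neq0$. By Corollary~\ref{cor:ball}, $\{\mathrm{id}_X\}$ is open in $\mathcal C(X)$, hence in $\mathcal S(X)$. By Lemma~\ref{lem:fixed}, $\mathrm{id}_X\notin\mathcal T(X)$. A dense set contains every isolated point, so $\mathcal T(X)$ is not dense in $\mathcal C(X)$ and $\mathcal T(X)\cap\mathcal S(X)$ is not dense in $\mathcal S(X)$. A generic set is dense, so $\mathcal T(X)$ is generic in neither space.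
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A1}]
All handles are $\mathbb Q$-acyclic by Lemma~\ref{lem:acyclic}. By Lemma~\ref{lem:collapse}(b) and (C3), $\pi_0^*\colon H^2(M_0;\mathbb Q)\to H^2(X;\mathbb Q)$ is an isomorphism. So $H^2(X;\mathbb Q)\cong\mathbb Q$, spanned by the image of $U$. For each finite complex $M_j$ we have $H^2(M_j;\mathbb Q)=H^2(M_j;\mathbb Z)\otimes\mathbb Q$ naturally, and tensor products commute with direct limits, so $H^2(X;\mathbb Q)=H^2(X;\mathbb Z)\otimes\mathbb Q$ by (C3). In particular an integral class that vanishes rationally is torsion.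

Suppose $f^*\neq0$ on $H^2(X;\mathbb Q)$. Then $f^*$ is multiplication by $a/b$ for nonzero integers $a,b$, and $bf^*U-aU$ vanishes rationally. So $m(bf^*U-aU)=0$ in $H^2(X;\mathbb Z)$ for some integer $m\ge1$. Reducing modulo $p_k$ gives $mb\,f^*U_k=ma\,U_k$. For all but finitely many $k$ the prime $p_k$ does not divide $ma$; then the right side is nonzero by Lemma~\ref{lem:cupX}, and $f^*U_k\neq0$. By Proposition~\ref{prop:rigid}(b), $f=\mathrm{id}_X$.
\end{proof}

To raise the dimension we attach $X$ to $Z$ at one point. The identity of the wedge need not be isolated, since $Z$ may be flexible, but every nearby map still fixes $X$ pointwise, and this is enough.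

\begin{proof}[Proof of Theorem~\ref{thm:A2}]
Choose $x_0\in X$, $z_0\in Z$, and let $Y=X\vee Z$ be obtained by identifying them. Metrize $Y$ by the given metrics on $X$ and on $Z$ and by $d_Y(x,z)=d(x,x_0)+d_Z(z_0,z)$ for $x\in X$, $z\in Z$. Then $Y$ is a union of two Peano continua with a common point, hence a Peano continuum; collapsing $X$ to $z_0$ retracts $Y$ onto $Z$; and $\dim Y=\max(2,\dim Z)$ by (D1). Let $r\colon Y\to X$ be the retraction that collapses $Z$ to $x_0$. It does not increase distances, since $d(x,x_0)\le d_Y(x,z)$.

Let $f\in\mathcal C(Y)$ be at supremum distance less than $1$ from $\mathrm{id}_Y$. For $x\in X$ we have $d(rf(x),x)=d(rf(x),r(x))\le d_Y(f(x),x)$, so $rf|_X=\mathrm{id}_X$ by Corollary~\ref{cor:ball}. For $x\in X\setminus\{x_0\}$ this gives $f(x)\in r^{-1}(x)=\{x\}$. The point $x_0$ is not isolated in the continuum $X$, so $f(x_0)=x_0$ by continuity. The set $X$ is connected and contains the nonempty open subset $Y\setminus Z$ of $Y$, so $f\notin\mathcal T(Y)$ by Lemma~\ref{lem:fixed}. Thus the open ball of radius $1$ about $\mathrm{id}_Y$, in $\mathcal C(Y)$ or in $\mathcal S(Y)$, is a nonempty open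 set containing no map with shadowing. For the last statement take $Z=[0,1]^n$ for $2\le n<\infty$ and the Hilbert cube for $n=\infty$.
\end{proof}

\section{Zigzags on the interval}\label{sec:interval}

We turn to Theorem~\ref{thm:B}. For $\varepsilon>0$ let $\mathcal T_\varepsilon(X)$ be the set of $f\in\mathcal C(X)$ for which there is $\delta>0$ such that every $\delta$-pseudo-orbit of $f$ is $\varepsilon$-shadowed. Then $\mathcal T(X)=\bigcap_n\mathcal T_{1/n}(X)$. To apply the Baire category theorem we need dense \emph{open} sets, so near every $f$ we must find a map $g$ such that all maps close to $g$ lie in $\mathcal T_\varepsilon(X)$. The following example does this for the identity of the interval and contains the whole mechanism.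

\begin{example}\label{ex:zigzag}
Let $X=[0,1]$, $N\ge1$, and $e_j=[j/N,(j+1)/N]$ for $0\le j<N$. Let $e_j^-$ be the closed middle third of $e_j$, and call $e_i$ a neighbor of $e_j$ if $|i-j|\le1$. Define $\theta$ on $e_j$ to be $j/N$ on the first third, $(j+1)/N$ on the last third, and piecewise linear on $e_j^-$, going from $j/N$ down to $\max(j-1,0)/N$, then up to $\min(j+2,N)/N$, then down to $(j+1)/N$. Then $|\theta(x)-x|\le2/N$, and $\theta(e_j)$ is the union of the neighbors of $e_j$. Let $\zeta=1/(3N)$. \emph{If $\rho(g',\theta)<\zeta/2$, every $(\zeta/2)$-pseudo-orbit $(x_n)$ of $g'$ is $(1/N)$-shadowed.}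

\emph{Itinerary.} We have $|\theta(x_n)-x_{n+1}|<\zeta$. Choose $e_{j_0}\ni x_0$. Suppose $x_n$ is within $\zeta$ of $e_{j_n}$. Then $\theta(x_n)\in\theta(e_{j_n})$: either $x_n\in e_{j_n}$, or $x_n$ lies in the outer third of an adjacent interval next to an endpoint $v$ of $e_{j_n}$, and $\theta(x_n)=\theta(v)$. So $\theta(x_n)$ lies in a neighbor $e_{j_{n+1}}$ of $e_{j_n}$, and $x_{n+1}$ is within $\zeta$ of $e_{j_{n+1}}$.

\emph{Covering.} If $e_i$ is a neighbor of $e_j$, the rising lap of $\theta$ on $e_j^-$ takes both endpoints of $e_i$ as values. At the same two points $g'$ takes values within $\zeta/2$ of these endpoints, so $g'(e_j^-)\supseteq e_i^-$ by the intermediate value theorem.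

\emph{Nesting.} Write $g'^n$ for the $n$th iterate of $g'$. The compact sets $A_n=\{z:g'^m(z)\in e_{j_m}^-\text{ for }0\le m\le n\}$ decrease, and $g'^n(A_n)=e_{j_n}^-$ by induction, so they have a common point $z$. Then $|g'^n(z)-x_n|<\frac{2}{3N}+\zeta=\frac1N$.
\end{example}

The plateaus of $\theta$ absorb the error of the pseudo-orbit, and the gap between an interval and its middle third absorbs the perturbation of the map. Three things are needed to extend this to a one-dimensional Peano continuum $X$. First, a combinatorial model: a graph $\Gamma\subseteq X$ with a retraction $r\colon X\to\Gamma$ close to the identity (Section~\ref{sec:graph}). Second, a form of the covering step that survives when $g'$ takes points off $\Gamma$ (Section~\ref{sec:criterion}). Third, a zigzag $\theta\colon\Gamma\to X$ such that $\theta r$ approximates a given $f$ and is onto when $f$ is (Section~\ref{sec:density}).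

From now on $X$ is a Peano continuum with $\dim X\le1$ and more than one point.

\section{Retractions onto graphs}\label{sec:graph}

For a graph $G\subseteq X$ and $q,q'\in G$ let $D_G(q,q')$ be the infimum of the diameters of paths in $G$ from $q$ to $q'$ ($\infty$ if there is none), and let $m_G(t)=\sup\{D_G(q,q'):d(q,q')\le t\}$. By (P3), $m_G(t)\to0$ as $t\to0$. Call a path in $G$ from $q$ to $q'$ \emph{taut} if its diameter is at most $2D_G(q,q')$. Taut paths exist whenever $D_G(q,q')<\infty$: for $q=q'$ take the constant path, and for $q\neq q'$ note that $D_G(q,q')\ge d(q,q')>0$.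

\begin{lemma}\label{lem:graph}
For each $\eta>0$ there are a connected graph $\Gamma\subseteq X$ with more than one point and a retraction $r\colon X\to\Gamma$ with $\sup_xd(r(x),x)<\eta$.
\end{lemma}

\begin{proof}
Let $0<\kappa\le\eta/40$ with $2\kappa<\operatorname{diam}X$.

\emph{Step 1: a net of arcs.} Cover $X$ by nonempty connected open sets $U_1,\dots,U_m$ of diameter less than $\kappa$ and choose $p_i\in U_i$. Two points at distance $\operatorname{diam}X$ lie in some $U_i$ and $U_j$, and then $d(p_i,p_j)>\operatorname{diam}X-2\kappa>0$; so the $p_i$ are not all equal. For each $i<j$ with $U_i\cap U_j\neq\emptyset$ and $p_i\neq p_j$ choose, by (P2), an arc in $U_i\cup U_j$ from $p_i$ to $p_j$; its diameter is less than $2\kappa$. Let $a_1,\dots,a_N$ be these arcs.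

\emph{Step 2: the graph.} The union of the arcs need not be a graph, because two arcs may meet in a set with infinitely many components. We therefore add the arcs one at a time, keep only the large pieces of each new arc, and bypass the small pieces through the graph already built. Let $G_0=\{p_1,\dots,p_m\}$. Suppose the graph $G_{s-1}\supseteq G_0$ is given, and choose $t>0$ with $m_{G_{s-1}}(t)<\kappa/2$. The endpoints of $a_s$ lie in $G_{s-1}$, so the components of $a_s\setminus G_{s-1}$ are open subarcs, called gaps, each with two distinct endpoints in $G_{s-1}$. The gaps correspond to disjoint intervals in a parametrization of $a_s$, so by uniform continuity only finitely many gaps have diameter above any given positive bound. Let $G_s$ be the union of $G_{s-1}$ and the closures of the gaps of diameter at least $t$. We have added finitely many arcs that meet $G_{s-1}$ exactly in their endpoints and meet each other at most in endpoints, so $G_s$ is a graph.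

Define a path $b_s$ in $G_s$ with the same endpoints as $a_s$ as follows. On $a_s\cap G_s$ follow $a_s$. On each remaining gap $J_1,J_2,\dots$ follow instead a taut path in $G_{s-1}$ between the endpoints of the gap; its diameter is at most $2m_{G_{s-1}}(\operatorname{diam}J_i)<\kappa$. To see that $b_s$ is continuous, replace only $J_1,\dots,J_n$. This gives a path in $X$ at supremum distance at most $\sup_{i>n}\bigl(\operatorname{diam}J_i+2m_{G_{s-1}}(\operatorname{diam}J_i)\bigr)$ from $b_s$, which tends to $0$ because $\operatorname{diam}J_i\to0$ if there are infinitely many gaps. So $b_s$ is a uniform limit of paths. Its image contains $G_s\setminus G_{s-1}$ and lies in the $\kappa$-neighborhood of $a_s$, so $\operatorname{diam}b_s<4\kappa$.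

Let $\Gamma=G_N$.

\emph{Step 3: short paths in $\Gamma$.} We claim:
\begin{itemize}
\item[(G1)] if $U_i\cap U_k\neq\emptyset$, then $D_\Gamma(p_i,p_k)<4\kappa$;
\item[(G2)] if $q\in\Gamma\cap U_k$, then $D_\Gamma(q,p_k)<8\kappa$.
\end{itemize}
For (G1), either $p_i=p_k$ or some $b_s$ joins them. For (G2), if $q=p_i$ for some $i$, then $q\in U_i\cap U_k$ and (G1) applies. Otherwise $q\in G_s\setminus G_{s-1}$ for some $s$, so $q$ lies on $a_s$ and on $b_s$, where $a_s\subseteq U_i\cup U_j$ joins $p_i$ to $p_j$. Say $q\in U_i$. Go from $q$ to $p_i$ along $b_s$, and from $p_i$ to $p_k$ by (G1), using $q\in U_i\cap U_k$.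

Since $X$ is connected, any two of the $U_i$ are linked by a chain in which consecutive sets meet. By (G1) all $p_i$ lie in one path component of $\Gamma$, and by (G2) so does every point of $\Gamma$. Thus $\Gamma$ is connected, and it has more than one point by Step 1.

\emph{Step 4: the retraction.} Let $O=X\setminus\Gamma$. If $O=\emptyset$, take $r=\mathrm{id}$. Otherwise we cover $O$ by sets that shrink as they approach $\Gamma$, assign to each set a nearby point of $\Gamma$, and interpolate along taut paths on the overlaps. Let $0<\lambda\le\kappa$ be such that every set of diameter less than $\lambda$ lies in some $U_k$. The balls $B(x,\frac18\min\{d(x,\Gamma),\lambda\})$, $x\in O$, lie in $O$ and cover it. By (D1) and (D2) there is a locally finite cover $\mathcal W$ of $O$ by nonempty open sets, with each point of $O$ in at most two of them, and with each $W\in\mathcal W$ contained in a ball $B(x_W,\frac18\min\{t_W,\lambda\})$, where $x_W\in O$ and $t_W=d(x_W,\Gamma)$. Call $W$ \emph{near} if $t_W<\lambda/4$ and \emph{far} otherwise. For near $W$ choose $q_W\in\Gamma$ with $d(x_W,q_W)=t_W$. For far $W$ let $q_W=p_k$ for some $k$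 with $W\subseteq U_k$; such $k$ exists because $\operatorname{diam}W\le\lambda/4$. For each pair $W\neq W'$ with $W\cap W'\neq\emptyset$ choose a taut path $\gamma_{W,W'}\colon[0,1]\to\Gamma$ from $q_W$ to $q_{W'}$, with $\gamma_{W',W}(s)=\gamma_{W,W'}(1-s)$. The functions
\[
\phi_W(x)=\frac{d(x,X\setminus W)}{\sum_{W'\in\mathcal W}d(x,X\setminus W')}\qquad(x\in O)
\]
are continuous by local finiteness, positive exactly on $W$, and sum to $1$. Put $r=\mathrm{id}$ on $\Gamma$; put $r(x)=q_W$ if $W$ is the only member of $\mathcal W$ containing $x$; and put $r(x)=\gamma_{W,W'}(\phi_{W'}(x))$ if $x\in W\cap W'$ with $W\neq W'$. The last formula is symmetric in $W,W'$, since $\phi_W+\phi_{W'}=1$ on $W\cap W'$.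

The map $r$ is continuous on $O$. On the open set $W\cap W'$ it is given by one continuous formula. If $x$ lies only in $W$, take a neighborhood of $x$ in $W$ that meets only finitely many other members $W_1,\dots,W_n$. For $x'$ in this neighborhood, $r(x')$ is $q_W$ or $\gamma_{W,W_i}(\phi_{W_i}(x'))$ for some $i$, and $\phi_{W_i}(x')\to\phi_{W_i}(x)=0$ as $x'\to x$. So $r(x')\to q_W=r(x)$.

\emph{Step 5: displacement.} Let $x\in W$. If $W$ is near, then
\begin{equation}\label{eq:near}
d(x,q_W)<\tfrac18t_W+t_W=\tfrac98t_W<\tfrac13\lambda .
\end{equation}
If $W$ is far, $x$ and $q_W$ lie in one $U_k$. In both cases $d(x,q_W)<\kappa$. Now let $x\in W\cap W'$. We claim that $D_\Gamma(q_W,q_{W'})<16\kappa$. If both sets are near, then $\{x,q_W,q_{W'}\}$ has diameter less than $\lambda$ by \eqref{eq:near} and lies in some $U_k$; apply (G2) twice. If $W$ is near and $W'$ is far, then $x,q_W\in U_l$ for some $l$, and $q_{W'}=p_k$ with $x\in U_k\cap U_l$; (G2) and (G1) give the bound $8\kappa+4\kappa$. If both are far, then $q_W=p_l$, $q_{W'}=p_k$ with $x\in U_k\cap U_l$, and (G1) gives $4\kappa$. Hence $d(r(x),x)<\kappa+32\kappa$ for all $x\in O$,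 and $\sup_xd(r(x),x)\le\frac{33}{40}\eta<\eta$.

\emph{Step 6: continuity at $y\in\Gamma$.} Let $x\in O$ with $\frac87d(x,y)<\lambda/4$, and let $W\ni x$. From $t_W\le d(x_W,x)+d(x,\Gamma)<\frac18t_W+d(x,y)$ we get $t_W<\frac87d(x,y)$. So $W$ is near, and $d(x,q_W)<\frac97d(x,y)$ by \eqref{eq:near}. If $x\in W\cap W'$, then $d(q_W,q_{W'})<3d(x,y)$, so $\gamma_{W,W'}$ has diameter at most $2m_\Gamma(3d(x,y))$. Therefore
\[
d(r(x),y)\le d(x,y)+\tfrac97d(x,y)+2m_\Gamma(3d(x,y)),
\]
which tends to $0$ as $x\to y$ in $O$. On $\Gamma$ the map $r$ is the identity, so $r$ is continuous at $y$.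
\end{proof}

\begin{remark}
Step 4 is the only place in the proof of Theorem~\ref{thm:B} where $\dim X\le1$ is used. If a point could lie in three members of $\mathcal W$, one would have to fill the triangle formed by three taut paths, and a small loop in a graph need not be contractible. The lemma is false for the space of Theorem~\ref{thm:A}: there a retraction within distance $1$ of the identity is the identity, and the space is not a graph.
\end{remark}

\section{A robust criterion for shadowing at one scale}\label{sec:criterion}

Let $\Gamma\subseteq X$ be a connected graph with more than one point, with a fixed structure of a finite simplicial complex, and let $r\colon X\to\Gamma$ be a retraction. Each edge has two distinct endpoints, and every point of $\Gamma$ lies on an edge. Parametrize each edge $e$ by a homeomorphism $[0,1]\to e$, also denoted $e$, and put $e^-=e([\frac13,\frac23])$. For a vertex $v$ let $\operatorname{St}(v)$ be the union of the sets $e([0,\frac13))$ with $e(0)=v$ and $e((\frac23,1])$ with $e(1)=v$. These sets are open in $\Gamma$ and pairwise disjoint.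

\begin{definition}\label{def:admissible}
A continuous map $\theta\colon\Gamma\to X$ is \emph{admissible} if for each edge $e$ it is constant on $e([0,\frac13])$ and on $e([\frac23,1])$, and there is a nonempty set $E(e)$ of edges such that
\begin{itemize}
\item[(A1)] $r\theta(e)\subseteq\bigcup E(e)$;
\item[(A2)] for each $e_1\in E(e)$ there are $\frac13\le s<t\le\frac23$ such that $r\theta(e([s,t]))\subseteq e_1$ and $r\theta(e(s))$, $r\theta(e(t))$ are the two endpoints of $e_1$.
\end{itemize}
\end{definition}

So every edge that $e$ may need in order to follow $r\theta$ is traversed from end to end by the middle third of $e$. In Example~\ref{ex:zigzag}, $E(e_j)$ is the set of neighbors of $e_j$. An admissible map is constant on each $\operatorname{St}(v)$.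

The covering relation of Example~\ref{ex:zigzag} was a relation between subsets of the interval. Here the orbit of a perturbed map leaves $\Gamma$, and knowing that $rg'(e^-)\supseteq e_1^-$ does not allow one to iterate, because the next step starts from points of $X\setminus\Gamma$. We use instead a property of paths in $X$ that is reproduced by $g'$. A path $\gamma\colon[a,b]\to X$ \emph{crosses} the edge $e$ if $r\gamma([a,b])\subseteq e^-$ and $\{r\gamma(a),r\gamma(b)\}=\{e(\frac13),e(\frac23)\}$. We need the following form of the intermediate value theorem.

\begin{lemma}\label{lem:ivt}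
Let $\phi\colon[a,b]\to\mathbb R$ be continuous and $s<t$. If one of $\phi(a),\phi(b)$ is at most $s$ and the other is at least $t$, then there is $[a',b']\subseteq[a,b]$ with $\phi([a',b'])\subseteq[s,t]$ and $\{\phi(a'),\phi(b')\}=\{s,t\}$.
\end{lemma}

\begin{proof}
By symmetry let $\phi(a)\le s$ and $\phi(b)\ge t$. Let $a'$ be the largest point with $\phi(a')=s$; then $\phi>s$ on $(a',b]$. Let $b'$ be the smallest point of $[a',b]$ with $\phi(b')=t$; then $\phi<t$ on $[a',b')$.
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $\varepsilon>0$. Suppose that all edges of $\Gamma$ have diameter less than $\varepsilon/4$, that $\sup_xd(r(x),x)<\varepsilon/4$, and that $\theta$ is admissible. Let $g=\theta\circ r$. Then there are a neighborhood $\mathcal U$ of $g$ in $\mathcal C(X)$ and $\delta>0$ such that for every $g'\in\mathcal U$, every $\delta$-pseudo-orbit of $g'$ is $\varepsilon$-shadowed under $g'$. In particular $g$ lies in the interior of $\mathcal T_\varepsilon(X)$.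
\end{proposition}

\begin{proof}
For an edge $e$ with endpoints $v,w$ let $Q(e)=e\cup\operatorname{St}(v)\cup\operatorname{St}(w)$, an open neighborhood of $e$ in $\Gamma$. There are finitely many vertices and edges, so we can choose $0<\zeta<\varepsilon/4$ such that $B(v,\zeta)\cap\Gamma\subseteq\operatorname{St}(v)$ for every vertex $v$ and $\{y\in\Gamma:d(y,e)<\zeta\}\subseteq Q(e)$ for every edge $e$. Choose $\xi>0$ such that $d(x,y)<\xi$ implies $d(r(x),r(y))<\zeta$. Let $\mathcal U=\{g':\rho(g,g')<\xi/2\}$ and $\delta=\xi/2$. Fix $g'\in\mathcal U$ and a $\delta$-pseudo-orbit $(x_n)$ of $g'$, and put $y_n=r(x_n)$.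

\emph{Step 1: itinerary.} We have $d(g(x_n),x_{n+1})<\xi/2+\delta=\xi$ and $g(x_n)=\theta(y_n)$, so $d(r\theta(y_n),y_{n+1})<\zeta$. We choose edges $e_n$ with $d(y_n,e_n)<\zeta$ and $e_{n+1}\in E(e_n)$. Let $e_0$ be an edge containing $y_0$. Given $e_n$, we have $y_n\in Q(e_n)$. Either $y_n\in e_n$, or $y_n\in\operatorname{St}(v)$ for an endpoint $v$ of $e_n$ and $\theta(y_n)=\theta(v)$. In both cases $\theta(y_n)\in\theta(e_n)$, so by (A1) there is $e_{n+1}\in E(e_n)$ containing $r\theta(y_n)$, and $d(y_{n+1},e_{n+1})<\zeta$.

\emph{Step 2: crossing.} We claim that if $\gamma\colon[a,b]\to X$ crosses $e$ and $e_1\in E(e)$, then $g'\gamma|_{[a',b']}$ crosses $e_1$ for some $[a',b']\subseteq[a,b]$.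

Take $s,t$ from (A2). Lemma~\ref{lem:ivt}, applied to $e^{-1}r\gamma$, gives $[a_1,b_1]\subseteq[a,b]$ on which $r\gamma$ stays in $e([s,t])$, with $\{r\gamma(a_1),r\gamma(b_1)\}=\{e(s),e(t)\}$. By (A2), on $[a_1,b_1]$ the path $\bar\gamma=rg\gamma=r\theta r\gamma$ lies in $e_1$ and joins the endpoints $v_1=e_1(0)$ and $w_1=e_1(1)$ in one of the two directions. The path $\gamma'=rg'\gamma$ satisfies $d(\gamma'(\cdot),\bar\gamma(\cdot))<\zeta$ pointwise, because $\rho(g,g')<\xi$. So on $[a_1,b_1]$ the path $\gamma'$ lies in $Q(e_1)$, and one of $\gamma'(a_1),\gamma'(b_1)$ is in $\operatorname{St}(v_1)$ and the other in $\operatorname{St}(w_1)$.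

Near $v_1$ or $w_1$ the path $\gamma'$ may slip into other edges, so we extend the coordinate of $e_1$. Define $\chi\colon Q(e_1)\to[0,1]$ by $\chi=e_1^{-1}$ on $e_1$, $\chi=0$ on $A_0=(\operatorname{St}(v_1)\setminus e_1)\cup\{v_1\}$ and $\chi=1$ on $A_1=(\operatorname{St}(w_1)\setminus e_1)\cup\{w_1\}$. The three sets cover $Q(e_1)$ and the definitions agree on their intersections. They are closed in $Q(e_1)$: the edge $e_1$ is compact, the complement of $A_0$ is the open set $e_1((0,1))\cup\operatorname{St}(w_1)$, and the complement of $A_1$ is the open set $e_1((0,1))\cup\operatorname{St}(v_1)$. So $\chi$ is continuous. Moreover $\chi<\frac13$ on $\operatorname{St}(v_1)$, $\chi>\frac23$ on $\operatorname{St}(w_1)$, and $\chi^{-1}([\frac13,\frac23])=e_1^-$. Lemma~\ref{lem:ivt}, applied to $\chi\gamma'$ on $[a_1,b_1]$, gives $[a',b']$ on which $\gamma'$ stays in $e_1^-$ and joins $e_1(\frac13)$ and $e_1(\frac23)$. This says that $g'\gamma|_{[a',b']}$ crosses $e_1$.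

\emph{Step 3: nesting.} The path $\gamma_0=e_0|_{[1/3,2/3]}$ crosses $e_0$, because $r$ is the identity on $\Gamma$. By Step 2 and induction there are closed intervals $[\frac13,\frac23]=I_0\supseteq I_1\supseteq\cdots$ such that $g'^n\gamma_0|_{I_n}$ crosses $e_n$. Let $z=\gamma_0(s_0)$ with $s_0\in\bigcap_nI_n$. Then $rg'^n(z)\in e_n$ for all $n$, so $d(rg'^n(z),y_n)<\frac\varepsilon4+\zeta$, and
\[
d(g'^n(z),x_n)\le d(g'^n(z),rg'^n(z))+d(rg'^n(z),y_n)+d(y_n,x_n)<\tfrac\varepsilon4+\bigl(\tfrac\varepsilon4+\zeta\bigr)+\tfrac\varepsilon4<\varepsilon .\qedhere
\]
\end{proof}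

\section{Density and the proof of Theorem~\ref{thm:B}}\label{sec:density}

A map of the form $\theta r$ factors through a graph, and its image is $\theta(\Gamma)$. To approximate a surjection by surjections, $\theta$ must map each edge $e$ onto a set containing $f(r^{-1}(e))$. This small set need not be the image of an interval, so we first enlarge it to a small Peano continuum.

\begin{lemma}\label{lem:small}
For every $\eta>0$ there is $\omega>0$ such that every nonempty subset of $X$ of diameter less than $\omega$ lies in a Peano continuum $Z\subseteq X$ of diameter less than $\eta$.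
\end{lemma}

\begin{proof}
By (P1) there is a path onto $X$. Cutting its domain into short intervals gives $X=Y_1\cup\dots\cup Y_N$ with Peano continua $Y_i$ of diameter less than $\eta/3$. For $x\in X$ let $Y^*(x)$ be the union of the $Y_i$ containing $x$. It is a Peano continuum of diameter less than $\eta$, and it is a neighborhood of $x$ because it contains the complement of the closed set $\bigcup\{Y_i:x\notin Y_i\}$. Let $\omega$ be a Lebesgue number of the cover of $X$ by the interiors of the $Y^*(x)$.
\end{proof}

\begin{proposition}\label{prop:density}
Given $f\in\mathcal C(X)$ and $\eta,\varepsilon>0$, there are $\Gamma,r,\theta$ satisfying the hypotheses of Proposition~\ref{prop:criterion} for $\varepsilon$, with $\rho(\theta r,f)<\eta$ and $\theta r(X)\supseteq f(X)$.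
\end{proposition}

\begin{proof}
Let $\omega$ be given by Lemma~\ref{lem:small} for $\eta/2$. Choose $0<\mu\le\min\{\varepsilon/4,\eta/8,\omega/8\}$ such that $d(x,y)<3\mu$ implies $d(f(x),f(y))<\omega/4$. Take $\Gamma,r$ from Lemma~\ref{lem:graph} with $\sup_xd(r(x),x)<\mu$, and subdivide $\Gamma$ so that all edges have diameter less than $\mu$. Two points of $r^{-1}(e)$ are at distance less than $3\mu$, so $\operatorname{diam}f(r^{-1}(e))\le\omega/4$ for every edge $e$.

For each vertex $v$ let $\theta(v)$ be an endpoint of an edge containing $rf(v)$. Then $d(\theta(v),f(v))<2\mu$. Let $e$ be an edge, $v=e(0)$, $w=e(1)$. Since $v,w\in r^{-1}(e)$, the set $f(r^{-1}(e))\cup\{\theta(v),\theta(w)\}$ has diameter at most $\omega/4+4\mu\le\frac34\omega$, so it lies in a Peano continuum $Z_e$ with $\operatorname{diam}Z_e<\eta/2$. Let $E(e)$ be the set of all edges that meet $r(Z_e)$. Then $E(e)\neq\emptyset$ and $r(Z_e)\subseteq\bigcup E(e)$. The graph $\bigcup E(e)$ is connected, because each of its edges meets the connected set $r(Z_e)$ contained in it, and it has the vertex $\theta(w)=r\theta(w)\in r(Z_e)$. Define $\theta$ on $e$ as follows: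
\begin{itemize}
\item on $e([0,\frac13])$ it is the constant $\theta(v)$, and on $e([\frac23,1])$ the constant $\theta(w)$;
\item on $e([\frac13,\frac12])$ it is a path from $\theta(v)$ to $\theta(w)$ whose image is all of $Z_e$;
\item on $e([\frac12,\frac23])$ it is a closed edge walk in $\bigcup E(e)$, from $\theta(w)$ to $\theta(w)$, that traverses every edge of $E(e)$. (In a finite connected graph, walk to an edge, traverse it, walk back, and repeat for each edge.)
\end{itemize}
The pieces agree at their common points and at the vertices, so $\theta\colon\Gamma\to X$ is continuous. Since $\theta(e)=Z_e\cup\bigcup E(e)$ and $r$ is the identity on $\Gamma$, we have $r\theta(e)\subseteq\bigcup E(e)$, which is (A1). For (A2) take the subinterval of $[\frac12,\frac23]$ on which the walk traverses $e_1$. So $\theta$ is admissible, and the other hypotheses of Proposition~\ref{prop:criterion} hold because $\mu\le\varepsilon/4$.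

Let $x\in X$ and let $e$ be an edge containing $r(x)$. Then $f(x)\in Z_e$ and $\theta r(x)\in Z_e\cup\bigcup E(e)$. A point of an edge $e_1\in E(e)$ is within $\mu$ of a point $r(z)\in e_1$ with $z\in Z_e$, hence within $2\mu$ of $Z_e$. So $d(\theta r(x),f(x))<\eta/2+2\mu\le\frac34\eta$, and $\rho(\theta r,f)<\eta$. Finally,
\[
\theta r(X)=\theta(\Gamma)\supseteq\bigcup_eZ_e\supseteq\bigcup_ef(r^{-1}(e))=f(X).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $X$ is a point, its only self-map has shadowing. Otherwise let $\mathcal O_n$ be the interior of $\mathcal T_{1/n}(X)$ in $\mathcal C(X)$, so that $\bigcap_n\mathcal O_n\subseteq\bigcap_n\mathcal T_{1/n}(X)=\mathcal T(X)$. By Propositions~\ref{prop:density} and~\ref{prop:criterion} with $\varepsilon=1/n$, every $f\in\mathcal C(X)$ is a limit of maps $\theta r\in\mathcal O_n$, and these maps are onto if $f$ is. So $\mathcal O_n$ is open and dense in $\mathcal C(X)$, and $\mathcal O_n\cap\mathcal S(X)$ is open and dense in $\mathcal S(X)$.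

The space $\mathcal C(X)$ is complete under $\rho$. The subspace $\mathcal S(X)$ is closed: if surjections $f_i$ converge to $f$ and $y=f_i(x_i)$, then $y=f(x)$ for any limit point $x$ of $(x_i)$, which exists by compactness. So $\mathcal S(X)$ is complete as well. By the Baire category theorem, $\bigcap_n\mathcal O_n$ is a dense $G_\delta$ subset of $\mathcal C(X)$ and $\bigcap_n\mathcal O_n\cap\mathcal S(X)$ is a dense $G_\delta$ subset of $\mathcal S(X)$, and both are contained in $\mathcal T(X)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Meddaugh}
J.~Meddaugh, \emph{On genericity of shadowing in one dimension}, arXiv:1810.02262 (2018).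

\bibitem{Spanier}
Spanier, \emph{Algebraic Topology}.

\end{thebibliography}
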